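\title{Percolation thresholds of quotient graphs: strict inequalities without freeness}

\begin{abstract}
Let a group $\Gamma$ act by automorphisms on a graph $\mathcal G$, and assume that $\mathcal G$ and the quotient graph $\mathcal H=\mathcal G/\Gamma$ are quasi-transitive. Call a vertex peripheral if a single other vertex cuts it off from infinity, and let the core of $\mathcal G$ be the graph induced by the other vertices. We prove that if $p_c(\mathcal G)<1$, then $p_c(\mathcal G)<p_c(\mathcal H)$ exactly when some element of $\Gamma$ moves some vertex of the core, and that the same holds for the uniqueness threshold $p_u$ when $\Gamma$ is finite. In particular both inequalities are strict when no vertex is fixed by all of $\Gamma$, whether or not the action is free.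
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are locally finite, connected and simple, except those obtained by deleting vertices or edges, which may be disconnected. Bernoulli bond percolation with parameter $p\in[0,1]$ on a graph $X$ keeps each edge (the edge is \emph{open}) with probability $p$ and erases it (the edge is \emph{closed}) with probability $1-p$, independently; its law is $\mathbf P_p$. The components of the resulting random graph are the \emph{clusters}. The \emph{critical parameter} $p_c(X)$ is characterized by the property that almost surely there is no infinite cluster for $p<p_c(X)$ and at least one for $p>p_c(X)$. The \emph{uniqueness parameter} $p_u(X)$ is the infimum of those $p$ for which there is almost surely exactly one infinite cluster. We put $p_c=1$ (respectively $p_u=1$) if for no $p<1$ there is an infinite cluster (respectively a unique one); this covers finite graphs. A graph is \emph{quasi-transitive} if its automorphism group has finitely many orbits on the vertices.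

Let a group $\Gamma$ act on the vertex set of a graph $\mathcal G$ by graph automorphisms. The \emph{quotient graph} $\mathcal H=\mathcal G/\Gamma$ has the $\Gamma$-orbits as vertices, and two distinct orbits are adjacent if and only if some edge of $\mathcal G$ meets both. Every path of $\mathcal H$ can be lifted to $\mathcal G$, so $\mathcal G$ has at least as many ways to reach infinity as $\mathcal H$, and indeed Benjamini and Schramm proved that $p_c(\mathcal G)\le p_c(\mathcal H)$ in general. One expects strict inequality when $\mathcal G$ has spare routes everywhere. It is known that if $\Gamma\ne\{1\}$ acts freely, $\mathcal G$ and $\mathcal H$ are quasi-transitive and $p_c(\mathcal G)<1$, then $p_c(\mathcal G)<p_c(\mathcal H)$, and that if moreover $\Gamma$ is finite and $p_u(\mathcal G)<1$, then $p_u(\mathcal G)<p_u(\mathcal H)$. The following problem, from Martineau and Severo~\cite{MS}, asks whether freeness can be relaxed to the absence of trivial orbits.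

\medskip
\noindent\textbf{Question.} \emph{Assume that every vertex of $\mathcal G$ is moved by some element of $\Gamma$, and that $\mathcal G$ and $\mathcal H=\mathcal G/\Gamma$ are quasi-transitive.}
\begin{enumerate}
\item[(a)] \emph{Does $p_c(\mathcal G)<1$ imply $p_c(\mathcal G)<p_c(\mathcal H)$?}
\item[(b)] \emph{If $\Gamma$ is finite, does $p_u(\mathcal G)<1$ imply $p_u(\mathcal G)<p_u(\mathcal H)$?}
\end{enumerate}

We answer both parts by determining exactly which actions give a strict inequality. A vertex $v$ of an infinite graph $X$ is \emph{peripheral} if for some vertex $q\ne v$ the component of $X\setminus q$ containing $v$ is finite. The \emph{core} $X^\circ$ is the subgraph induced by the non-peripheral vertices. Peripheral vertices form finite dead ends: an infinite cluster can enter such a dead end but gains nothing from it.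

\begin{theorem}\label{thm:main}
Let a group $\Gamma$ act on $V(\mathcal G)$ by automorphisms of $\mathcal G$, and assume that $\mathcal G$ and $\mathcal H=\mathcal G/\Gamma$ are quasi-transitive.
\begin{enumerate}
\item[(1)] If $p_c(\mathcal G)<1$, then $p_c(\mathcal G)<p_c(\mathcal H)$ if and only if some element of $\Gamma$ moves some vertex of $\mathcal G^\circ$. Otherwise $p_c(\mathcal G)=p_c(\mathcal H)$.
\item[(2)] If $\Gamma$ is finite and $p_u(\mathcal G)<1$, then $p_u(\mathcal G)<p_u(\mathcal H)$ if and only if some element of $\Gamma$ moves some vertex of $\mathcal G^\circ$. Otherwise $p_u(\mathcal G)=p_u(\mathcal H)$.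
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
The answer to both parts of the Question is yes.
\end{corollary}

\begin{proof}
If $p_c(\mathcal G)<1$ or $p_u(\mathcal G)<1$, then $\mathcal G$ is infinite, so $\mathcal G^\circ$ has a vertex by Lemma~\ref{lem:core}(a), and this vertex is moved by some element of $\Gamma$.
\end{proof}

Here and below $T$ is the $3$-regular tree. Descending from a vertex, a cluster of $T$ is a Galton--Watson tree with mean offspring $2p$; such a process dies out if the mean is below $1$ and survives with positive probability if it is above $1$, so $p_c(T)=1/2$.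

\begin{example}[the hypotheses]\label{ex:hyp}
Let $X$ be an infinite quasi-transitive graph.
\begin{enumerate}
\item[(a)] \emph{A nontrivial action without gain.} Attach two leaves to every vertex of $X$ and let $\Gamma=\mathbb Z/2$ exchange the two leaves at every vertex. The quotient is $X$ with one leaf at every vertex. Leaves do not change the number of infinite clusters, so both thresholds are unchanged. Only peripheral vertices move.
\item[(b)] \emph{An action as in the Question that is far from free.} Let $\mathcal G$ have vertices $(u,i)$ for $u\in V(X)$, $i\in\mathbb Z/2$, and $(e,j)$ for $e\in E(X)$, $j\in\mathbb Z/3$, with $(u,i)\sim(e,j)$ whenever $u\in e$. Let $\mathbb Z/6$ act by translating $i$ and $j$. No vertex is fixed, and the orbits have sizes $2$ and $3$, so no free action has the same orbits.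
\item[(c)] \emph{Quasi-transitivity of $\mathcal H$ is needed.} Let $\Gamma=\mathbb Z/2$ act on $T$ by an involution that reverses an edge. The action is free, and the quotient is the rooted binary tree, which is not quasi-transitive and has $p_c=1/2=p_c(T)$.
\item[(d)] \emph{The bound $p_c(\mathcal G)<1$ is needed.} The ladder $\mathbb Z\times K_2$ has quotient $\mathbb Z$, and both have $p_c=p_u=1$, because for $p<1$ almost surely infinitely many cuts of at most two edges are closed in each direction.
\end{enumerate}
\end{example}

The proof couples percolation on $\mathcal G$ with an \emph{enhanced} percolation on $\mathcal H^\circ$, in which certain closed edges get a second chance, and then shows that the enhancement lowers the thresholds. Section~\ref{sec:trees} carries this out by hand on trees. After the preliminaries of Section~\ref{sec:tools}, Section~\ref{sec:core} reduces to cores and settles the case of equality. Section~\ref{sec:uniform} shows that one moved core vertex forces $\mathcal G$ to be folded near every vertex, and Section~\ref{sec:gadgets} builds the coupling. The gain is extracted in two different ways: by a differential inequality when $\mathcal H^\circ$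 is $2$-connected (Section~\ref{sec:two}), and by a branching process when it has a cut vertex (Section~\ref{sec:cut}). Section~\ref{sec:proof} concludes.

\section{The second chance, on trees}\label{sec:trees}

Fix a vertex of $T$ and two of its three neighbors, and consider the binary tree descending from it, in which every vertex has two children.

\begin{example}[two lifts of a vertex]\label{ex:ladder}
Let $\mathcal G=T\times K_2$, with vertices $(v,i)$, edges $(v,i)(v',i)$ for $v\sim v'$ and rungs $(v,0)(v,1)$, and let $\Gamma=\mathbb Z/2$ exchange the two copies, so $\mathcal H=T$. Explore the binary tree as follows. A vertex $c$ is \emph{reached} together with one lift $\ell(c)$ that is connected in $\mathcal G$ to the starting point. For a child $b$ of $c$, look at the edge over $cb$ that starts at $\ell(c)$. If it is open, $b$ is reached. So far this is percolation on $T$. If it is closed, look at the rung at $c$ and at the other edge over $cb$; if both are open, $b$ is reached in the other copy. Thus $b$ is reached with probability $p+(1-p)p^2$. The edges examined for the children of $c$ lie over $c$ or over an edge from $c$ to a child, so they are disjoint for different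 $c$, and the reached vertices form a Galton--Watson tree with mean $2(p+(1-p)p^2)$. At $p=1/2$ the mean is $5/4$, so it exceeds $1$ for some $p<1/2$, and $p_c(\mathcal G)<p_c(\mathcal H)$.
\end{example}

\begin{example}[two edges over an edge]\label{ex:diamond}
Replace every edge $uv$ of $T$ by a \emph{diamond}: two new vertices $a,a'$, each adjacent to $u$ and $v$. Let $\Gamma=\mathbb Z/2$ exchange $a$ and $a'$ in every diamond. Then $\mathcal H$ is $T$ with every edge subdivided, and $p_c(\mathcal H)=1/\sqrt2$ solves $2p^2=1$. The vertex $u$ has only one lift, but two edges $ua,ua'$ lie over the edge from $u$ to the midpoint. Try $ua$, then $ua'$ if $ua$ is closed, then the edge on to $v$: the child $v$ is reached with probability $(1-(1-p)^2)p=p^2(2-p)$. The mean offspring at $p=1/\sqrt2$ is $2-1/\sqrt2>1$, so again $p_c(\mathcal G)<p_c(\mathcal H)$.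
\end{example}

The second example shows what is lost with freeness. If the action is free and two lifts $x,\gamma x$ of a vertex are joined by a short path, then the same is true further along any path of $\mathcal H$: a lift $(x_i)$ of the path and its translate $(\gamma x_i)$ never meet at equal times. Without freeness the two lifts can merge, as $a$ and $a'$ merge at $u$. But at the vertex where they merge, two edges lie over one, and this is a second chance in the opposite direction. The alternative ``two lifts persist, or there is a double edge pointing back'' (Lemma~\ref{lem:transport}) replaces freeness, and the task is to find routes that profit from either outcome.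

\begin{example}[no gain along a line]\label{ex:colored}
Color the edges of $T$ with colors $1,2,3$, all three colors appearing at each vertex, and replace only the edges of color $3$ by diamonds, with $\Gamma=\mathbb Z/2$ as before. Both $\mathcal G$ and $\mathcal H$ are quasi-transitive. If $u,v$ lie on a line colored $1,2,1,2,\dots$, the edges between them are bridges in both graphs, so $u$ and $v$ are connected with the same probability $p^{d(u,v)}$ in $\mathcal G$ and in $\mathcal H$. Hence in the presence of cut vertices one cannot improve every connection probability, and the gain must be found on average over all directions.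
\end{example}

\section{Conventions and tools}\label{sec:tools}

\subsection*{Graphs}
A \emph{path} has no repeated vertex and may be a single vertex; a \emph{ray} and a \emph{double ray} are its one-way and two-way infinite analogues. For vertices $x,y$ on a path or ray $P$, the segment between them is $P[x,y]$. Paths are often identified with their vertex sets. We write $X[S]$ for the subgraph induced by $S$, $X\setminus S$ for the subgraph induced by the complement, and call $S$ connected if $X[S]$ is. A vertex $q\ne x,y$ \emph{separates} $x$ from $y$ if it lies on every path from $x$ to $y$. A graph is \emph{$2$-connected} if it is connected, has at least $3$ vertices and has no cut vertex. Balls for the graph distance $d$ are written $B(x,n)$. We use three elementary facts about an infinite graph $X$.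
\begin{enumerate}
\item[(G1)] If $W$ is finite, $X\setminus W$ has finitely many components (for $W\neq\emptyset$, each contains a neighbor of $W$), so at least one is infinite.
\item[(G2)] Every vertex of $X$ is the starting point of a ray (K\"onig's lemma).
\item[(G3)] If a group of automorphisms has finitely many orbits and $O$ is one of them, then every vertex is within a bounded distance of $O$: take the maximal distance from a fixed point of $O$ to finitely many orbit representatives.
\end{enumerate}
Menger's theorem is used in three forms.
\begin{enumerate}
\item[(M1)] In a finite graph let $z\notin S$, $|S|\ge2$, and assume that for every vertex $q\ne z$ the vertex $z$ is joined to $S\setminus q$ in the graph minus $q$. Then there are two paths from $z$ to $S$ that share only $z$, each meeting $S$ only in its endpoint. (Add a new vertex adjacent to all of $S$; no vertex separates it from $z$.)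
\item[(M2)] In a finite $2$-connected graph, if $f\ne l$ and $|S|\ge2$, there are two disjoint paths from $f$ and from $l$ to $S$, each meeting $S$ only in its endpoint.
\item[(M3)] In a $2$-connected graph, finite or not, any two vertices $s,t$ lie on a common cycle. (If $s\sim t$, the edge $st$ is not a bridge, since otherwise $s$ or $t$ would be a cut vertex. If $s\not\sim t$, take a path $P$ from $s$ to $t$ and, for each inner vertex $q$ of $P$, a path avoiding $q$; apply Menger's theorem in the finite union.)
\end{enumerate}

\subsection*{Lifting}
Let $\pi\colon V(\mathcal G)\to V(\mathcal H)$ be the quotient map. A vertex or an edge of $\mathcal G$ \emph{lies over} its image; adjacent vertices have equal or adjacent images, so an edge lies over an edge or over a single vertex. The group $\Gamma$ preserves $\pi$ and is transitive on each fiber. If $\pi(x)=v\sim v'$, then $x$ has a neighbor over $v'$: translate an edge joining the two orbits so that its end over $v$ becomes $x$. Hence every path, ray or double ray of $\mathcal H$ lifts to one of $\mathcal G$ through any prescribed lift of one of its vertices, and $\deg\pi(x)\le\deg x$. We fix a bound $\Delta$ for all degrees in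 $\mathcal G$ and $\mathcal H$; it exists because $\mathcal G$ is quasi-transitive.

\subsection*{Percolation}
We write $C(v)$ for the cluster of $v$, $\chi_p(v)=\mathbf E_p|C(v)|$, and $S\leftrightarrow S'$ if some cluster meets both $S$ and $S'$. An event is \emph{increasing} if it is preserved by opening edges. The following facts hold for product measures.
\begin{itemize}
\item \emph{Harris--FKG inequality.} Increasing events are positively correlated, and so are decreasing ones. Two consequences: $\mathbf P_p(v\leftrightarrow x)\ge p^{d(v,v')}\mathbf P_p(v'\leftrightarrow x)$; and if $E_1,\dots,E_n$ are increasing with $\mathbf P(\bigcup E_i)\ge1-\eta$, then $\prod\mathbf P(E_i^c)\le\eta$, so $\mathbf P(E_i)\ge1-\eta^{1/n}$ for some $i$ (the \emph{square-root trick}).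
\item \emph{BK inequality.} The probability that $a_0\leftrightarrow b_0,\dots,a_n\leftrightarrow b_n$ occur along edge-disjoint open paths is at most $\prod_i\mathbf P_p(a_i\leftrightarrow b_i)$.
\item \emph{Russo's formula.} Let $E$ be an increasing event on a finite product of Bernoulli coordinates. A coordinate is \emph{pivotal} if $E$ holds when it is set to $1$ and fails when it is set to $0$. The derivative of $\mathbf P(E)$ in the parameter of a coordinate is the probability that it is pivotal.
\item \emph{Superposition.} The union of independent configurations with parameters $p$ and $\eta$ has parameter $p+(1-p)\eta$.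
\item \emph{Fatou's lemma.} $\mathbf P(E_n\text{ for infinitely many }n)\ge\limsup\mathbf P(E_n)$.
\end{itemize}
Let $X$ be infinite with degrees at most $\Delta$. At most $\Delta^n$ paths of length $n$ start at a given vertex, so $p_u(X)\ge p_c(X)\ge1/\Delta$. For $p>p_c(X)$ every vertex lies in an infinite cluster with positive probability, by the first consequence of Harris--FKG, so $\chi_p\equiv\infty$. We also use two theorems.

\begin{theorem}[sharpness \cite{AV}]\label{thm:sharp}
On a quasi-transitive graph, $\chi_p(v)<\infty$ for all $v$ and all $p<p_c$.
\end{theorem}

\begin{theorem}[Schonmann \cite{Sch}]\label{thm:schonmann}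
On an infinite quasi-transitive graph,
\[p_u=\inf\Big\{p:\ \lim_{R\to\infty}\inf_{x,y}\mathbf P_p\big(B(x,R)\leftrightarrow B(y,R)\big)=1\Big\}.\]
\end{theorem}

\begin{lemma}\label{lem:chi}
Let $X$ be infinite and quasi-transitive with $p_c=p_c(X)<1$. Then $\chi_p(v)\to\infty$ as $p\uparrow p_c$, for every vertex $v$.
\end{lemma}

\begin{proof}
Suppose that the non-decreasing function $p\mapsto\chi_p(v)$ stays bounded on $[p_c/2,p_c)$ for some $v$. Since $\chi_p(v')\le p^{-d(v,v')}\chi_p(v)$ and there are finitely many orbits, some $K\geq1$ bounds $\chi_p(v')$ for all $v'$ and all $p\in[p_c/2,p_c)$. Superpose on a configuration $\omega$ of parameter $p$ an independent configuration $\omega'$ of parameter $\eta=1/(2\Delta K)$. A path from $v'$ in $\omega\cup\omega'$ with exactly $n$ edges outside $\omega$ yields vertices $a_0=v',b_0,a_1,\dots,a_n,b_n$ such that the $n$ distinct edges $b_{i-1}a_i$ are $\omega'$-open and $a_i\leftrightarrow b_i$ in $\omega$ along disjoint paths. By independence and BK, the expected number of endpoints $b_n$ is at most $K(\Delta K\eta)^n=K2^{-n}$. Summing over $n$ gives $\chi_{p+(1-p)\eta}\le2K$ everywhere. For $p$ close to $p_c<1$ we have $p+(1-p)\eta>p_c$,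 a contradiction.
\end{proof}

\begin{lemma}\label{lem:ends}
Let $X$ be infinite and quasi-transitive, and let $K$ be a finite set such that $X\setminus K$ has two distinct infinite components $U_1,U_2$. Then for no $p<1$ is there almost surely exactly one infinite cluster.
\end{lemma}

\begin{proof}
Suppose there is such a $p$. As there are finitely many orbits, we can choose $R$ so that every ball of radius $R$ meets the infinite cluster with probability above $3/4$. Balls centered in $U_i$ at distance more than $R$ from $K$ lie in $U_i$, so each $U_i$ contains infinitely many disjoint such balls. By Fatou's lemma, with probability at least $1/2$ the infinite cluster has infinitely many vertices in both $U_1$ and $U_2$. On this event, closing the edges that touch $K$ cuts the cluster into finitely many pieces, each a vertex of $K$ or contained in a component of $X\setminus K$; so one piece is an infinite subset of $U_1$ and another an infinite subset of $U_2$. The event that the configuration with these edges closed has two infinite clusters thus has probability at least $1/2$, and it is independent of the finitely many edges touching $K$, which are all closed with positive probability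 since $p<1$. So two infinite clusters coexist with positive probability.
\end{proof}

\section{Cores, and the case of equality}\label{sec:core}

If $F$ is a finite component of $X\setminus q$, then all vertices of $F$ are peripheral and $q$ is the only neighbor of $F$ outside $F$. We use this remark constantly.

\begin{lemma}\label{lem:core}
Let $X$ be infinite and quasi-transitive.
\begin{enumerate}
\item[(a)] A vertex is in $X^\circ$ if and only if it lies on a double ray, and $X^\circ\ne\emptyset$.
\item[(b)] Every path of $X$ between two core vertices lies in $X^\circ$. Hence $X^\circ$ is connected and its distance is that of $X$.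
\item[(c)] Each peripheral vertex $v$ has a unique core vertex $q$, its \emph{root}, such that the component of $X\setminus q$ containing $v$ is finite. The sizes of these components are bounded, and every path from $v$ to the core passes through $q$.
\item[(d)] For every core vertex $w$, all components of $X^\circ\setminus w$ are infinite.
\item[(e)] For every configuration $\omega$, the map $C\mapsto C\cap X^\circ$ is a bijection from the infinite clusters of $\omega$ to those of its restriction to $X^\circ$. Hence $p_c(X)=p_c(X^\circ)$ and $p_u(X)=p_u(X^\circ)$.
\end{enumerate}
\end{lemma}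

\begin{proof}
(a) If $v$ lies on a double ray and $q\ne v$, one of the two rays starting at $v$ avoids $q$, so $v$ is not peripheral. Conversely let $v\in X^\circ$ and let $S_n$ be the sphere of radius $n\ge1$ around $v$. For $q\ne v$ the component of $v$ in $X\setminus q$ is infinite; stopping a path in it at its first vertex in $S_n$, we see that $v$ is joined to $S_n\setminus q$ in $B(v,n)\setminus q$. Taking $q\in S_n$ gives $|S_n|\ge2$. By (M1) there are two paths from $v$ to $S_n$ that share only $v$. Their initial segments of a given length take finitely many values, so a diagonal argument as $n\to\infty$ gives two rays sharing only $v$. To find a double ray in $X$, take geodesics of length $2n$, move their midpoints by automorphisms into a finite set of orbit representatives, and use the same diagonal argument.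

(b) If a vertex $x$ of the path lay in a finite component $F$ of some $X\setminus q$, the endpoints would not be in $F$, so the path would pass through $q$ both before and after $x$.

(c) Let $q$ be the endpoint of a shortest path from $v$ to the core and $y$ its predecessor. Then $y$ is peripheral, so it lies in a finite component $F$ of some $X\setminus q'$. The core vertex $q$ is a neighbor of $F$ outside $F$, so $q=q'$. The path from $v$ to $y$ avoids $q$, so $v\in F$. If $q''\ne q$ were another such core vertex, with finite component $F''\ni v$, then the connected set $F\cup\{q\}$ would contain $v$ and avoid $q''$, whence $q\in F''$, impossible for a core vertex. By uniqueness $|F|$ depends only on the orbit of $v$, so it is bounded. A path from $v$ to the core leaves $F$, hence meets $q$.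

(d) A vertex $v\ne w$ of $X^\circ$ lies on a double ray, all of whose vertices are in $X^\circ$ by (a), and one of the two rays from $v$ avoids $w$.

(e) Let $C$ be an infinite cluster. It is contained in no finite component as in (c), so it contains the roots of its peripheral vertices. Each core vertex is the root of boundedly many vertices, so $C\cap X^\circ$ is infinite. Two core vertices of $C$ are joined by an open path, which lies in $X^\circ$ by (b), so $C\cap X^\circ$ is a cluster of the restriction. Distinct clusters have disjoint images, and an infinite cluster of the restriction is the image of the cluster of $\omega$ containing it.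
\end{proof}

Automorphisms of $X$ preserve $X^\circ$, so $X^\circ$ is an infinite graph on which $\operatorname{Aut}(X)$ acts with finitely many orbits; in particular it is quasi-transitive. For a core vertex $y$ we write $B^\circ(y,n)=B(y,n)\cap X^\circ$, which by (b) is the ball of $X^\circ$. If $\mathcal H$ is infinite, lifting double rays gives
\begin{equation}\label{eq:lift}
\pi^{-1}(\mathcal H^\circ)\subset\mathcal G^\circ .
\end{equation}

\begin{proposition}\label{prop:equal}
Let $\mathcal G$ be infinite, let $\mathcal G$ and $\mathcal H$ be quasi-transitive, and assume that every element of $\Gamma$ fixes every vertex of $\mathcal G^\circ$. Then $p_c(\mathcal G)=p_c(\mathcal H)$ and $p_u(\mathcal G)=p_u(\mathcal H)$.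
\end{proposition}

\begin{proof}
The fiber of a core vertex is a single point, so $\pi$ is injective on $\mathcal G^\circ$ and $\mathcal H$ is infinite. If $x,x'\in\mathcal G^\circ$ and $\pi(x)\sim\pi(x')$, then $x$ has a neighbor over $\pi(x')$, which must be $x'$. So $\pi$ is an isomorphism from $\mathcal G^\circ$ onto $\mathcal H[\pi(\mathcal G^\circ)]$. By Lemma~\ref{lem:core}(a) each vertex of $\mathcal G^\circ$ lies on a double ray of $\mathcal G^\circ$, whose image is a double ray, so $\pi(\mathcal G^\circ)\subset\mathcal H^\circ$; the reverse inclusion is \eqref{eq:lift}. Thus $\mathcal G^\circ\cong\mathcal H^\circ$, and Lemma~\ref{lem:core}(e) applies to both graphs.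
\end{proof}

This proves the ``only if'' parts of Theorem~\ref{thm:main} and the two equalities. From now on $\mathcal G$ and $\mathcal H$ are quasi-transitive, $\mathcal G$ is infinite, and
\begin{equation}\label{eq:star}
\text{some element of $\Gamma$ moves some vertex of $\mathcal G^\circ$.}\tag{$*$}
\end{equation}
Since $\mathcal G^\circ$ is $\Gamma$-invariant, \eqref{eq:star} says that $\pi$ is not injective on $\mathcal G^\circ$. In Sections~\ref{sec:uniform}--\ref{sec:cut} we also assume that $\mathcal H$ is infinite, and $L\ge1$ bounds the sizes of the finite components in Lemma~\ref{lem:core}(c) for $X=\mathcal H$.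

\section{The folding is visible near every vertex}\label{sec:uniform}

Condition \eqref{eq:star} provides one pair of core vertices with the same image, and a second chance must be available at bounded distance from every vertex. One cannot simply move the pair around, because automorphisms of $\mathcal H$ need not lift and automorphisms of $\mathcal G$ need not respect the fibers; in Example~\ref{ex:hyp}(c) the map $\pi$ is injective on arbitrarily large balls. The argument below uses the quasi-transitivity of both graphs: if $\pi$ were injective on larger and larger balls, the two cores would be isomorphic as abstract graphs, and a comparison of volume growth would force $\pi$ to be injective on the core.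

A preliminary difficulty is that the inclusion \eqref{eq:lift} can be strict.

\begin{example}\label{ex:rung}
Take two copies of an infinite quasi-transitive graph $X$ and join the two copies $x,x'$ of each vertex through a new vertex $m_x$. Let $\Gamma=\mathbb Z/2$ exchange the copies and fix each $m_x$. Then $\mathcal H$ is $X$ with a leaf at each vertex. The vertex $m_x$ lies on a double ray (a ray from $x$ in one copy, a ray from $x'$ in the other), but its image is a leaf. Every path between the two copies passes over a peripheral vertex of $\mathcal H$.
\end{example}

\begin{lemma}\label{lem:periph}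
If $v\in\mathcal G^\circ$ and $\pi(v)$ is peripheral in $\mathcal H$ with root $q$, then $B(v,3L+1)$ contains two distinct lifts of $q$.
\end{lemma}

\begin{proof}
Let $F$ be the component of $\mathcal H\setminus q$ containing $\pi(v)$, and $K$ the component of $v$ in $\mathcal G[\pi^{-1}(F)]$. Lifting a path in $F\cup\{q\}$ shows that each vertex of $K$ is within distance $|F|\le L$ of a lift of $q$. Suppose that $B(v,3L+1)$ contains only one lift $\tilde q$. Then $d(v,\tilde q)\le L$, and every $x\in K\cap B(v,2L+1)$ satisfies $d(x,\tilde q)\le L$, hence $d(x,v)\le2L$. So $K$ has no vertex at distance $2L+1$ from $v$, and being connected it lies in $B(v,2L)$. A neighbor of $K$ outside $K$ lies over $F\cup\{q\}$ and not over $F$, and it belongs to $B(v,2L+1)$, so it equals $\tilde q$. Thus $K$ is a finite component of $\mathcal G\setminus\tilde q$, and $v$ is peripheral, a contradiction.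
\end{proof}

\begin{proposition}\label{prop:uniform}
There is $R_0$ such that for every $y\in\mathcal H^\circ$ and every lift $x$ of $y$, the ball $B(x,R_0)$ of $\mathcal G$ contains two distinct vertices over the same vertex of $\mathcal H^\circ$.
\end{proposition}

\begin{proof}
Otherwise, for each $n$ there are $y_n\in\mathcal H^\circ$ and a lift $x_n$, which is in $\mathcal G^\circ$ by \eqref{eq:lift}, such that no two vertices of $B(x_n,n)$ have the same image in $\mathcal H^\circ$.

\emph{Step 1: large balls are isomorphic.} Put $n'=n-3L-1$. By Lemma~\ref{lem:periph}, $\pi$ maps $B^\circ(x_n,n')$ into $\mathcal H^\circ$, so it is injective on this ball. For $l\le n'$ it maps $B^\circ(x_n,l)$ onto $B^\circ(y_n,l)$: the image of a geodesic of $\mathcal G^\circ$ from $x_n$ of length at most $l$ is a path in $\mathcal H^\circ$ of the same length, and a geodesic of $\mathcal H^\circ$ from $y_n$ lifts into $\mathcal G^\circ$ by \eqref{eq:lift}. Adjacent vertices of the ball have distinct, hence adjacent, images. Conversely, if $v,v'\in B^\circ(x_n,n'-1)$ and $\pi(v)\sim\pi(v')$, then $v$ has a neighbor over $\pi(v')\in\mathcal H^\circ$; it lies in $B^\circ(x_n,n')$ and so equals $v'$.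 Hence the balls of radius $n'-1$ around $x_n$ in $\mathcal G^\circ$ and around $y_n$ in $\mathcal H^\circ$ are isomorphic as rooted graphs.

\emph{Step 2: the cores are isomorphic.} Along a subsequence all $x_n$ lie in the $\operatorname{Aut}(\mathcal G)$-orbit of one vertex $x_\infty$ and all $y_n$ in the $\operatorname{Aut}(\mathcal H)$-orbit of one vertex $y_\infty$. Then $B^\circ(x_\infty,l)\cong B^\circ(y_\infty,l)$ as rooted graphs for all $l$. For each $l$ there are finitely many such isomorphisms; they preserve the distance to the root and therefore restrict to smaller balls. K\"onig's lemma gives a compatible sequence, that is, an isomorphism $\mathcal G^\circ\cong\mathcal H^\circ$.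

\emph{Step 3: growth.} For $v$ in $\mathcal G^\circ$ or $\mathcal H^\circ$ let $N(v)=(|B^\circ(v,l)|)_{l\ge0}$. By Step 2 the function $N$ has the same set $\mathcal N$ of values on both graphs, and $\mathcal N$ is finite by quasi-transitivity. Choose $y\in\mathcal H^\circ$ such that $N(y)$ is a maximal element of $\mathcal N$ for the coordinatewise order, and let $x$ be a lift of $y$. Lifting geodesics gives $B^\circ(y,l)\subset\pi(B^\circ(x,l))$, so
\[|B^\circ(x,l)|\ge|\pi(B^\circ(x,l))|\ge|B^\circ(y,l)|\qquad\text{for all }l.\]
By maximality $N(x)=N(y)$, so equality holds throughout and $\pi$ is injective on every ball $B^\circ(x,l)$. This contradicts \eqref{eq:star}.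
\end{proof}

\section{Gadgets and the coupling}\label{sec:gadgets}

\subsection*{Gadgets}
We abstract the two mechanisms of Section~\ref{sec:trees}. For $\Lambda\subset V(\mathcal H^\circ)$ let $\Lambda^+$ be $\Lambda$ together with the peripheral vertices of $\mathcal H$ whose root is in $\Lambda$. Example~\ref{ex:rung} shows why paths over peripheral vertices must be allowed in the first definition.

\begin{definition}\label{def:gadget}
\begin{enumerate}
\item[(a)] A set $\Lambda\subset V(\mathcal H^\circ)$ is \emph{$k$-multiple at} $v\in\Lambda$ if two distinct lifts of $v$ are joined by a path of length at most $k$ in $\mathcal G[\pi^{-1}(\Lambda^+)]$.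
\item[(b)] An oriented edge $(v,v')$ of $\mathcal H^\circ$ is \emph{double} if some lift of $v$ has at least two neighbors over $v'$.
\item[(c)] A \emph{gadget of size $k$} is a triple $(\Lambda,c,b)$ with $\Lambda\subset V(\mathcal H^\circ)$ finite and connected, $c\in\Lambda$, $b\in V(\mathcal H^\circ)\setminus\Lambda$ and $c\sim b$, such that $\Lambda$ is $k$-multiple at $c$ or $(c,b)$ is double.
\end{enumerate}
\end{definition}

Translating by $\Gamma$, we see that in (a) every lift of $v$ is an endpoint of such a path, and that in (b) every lift of $v$ has two such neighbors. Property (a) passes to larger $\Lambda$ and larger $k$. In Example~\ref{ex:ladder} each $(\{c\},c,b)$ is a gadget of size $1$ of the first kind; in Example~\ref{ex:diamond} the edge from $u$ to a midpoint is double. These properties are not invariant under $\operatorname{Aut}(\mathcal H)$, which is why the next lemma is needed for every $y$.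

\begin{lemma}\label{lem:ball}
For each $y\in\mathcal H^\circ$ the ball $B^\circ(y,R_0)$ is $2R_0$-multiple at one of its vertices.
\end{lemma}

\begin{proof}
Let $x$ be a lift of $y$ and $x_1\ne x_2$ the vertices of Proposition~\ref{prop:uniform}, over $z\in\mathcal H^\circ$. Geodesics from $x_1$ to $x$ and from $x$ to $x_2$ contain a path from $x_1$ to $x_2$ of length at most $2R_0$ whose image lies in the ball $B(y,R_0)$ of $\mathcal H$. So $z\in B^\circ(y,R_0)$, and $B(y,R_0)\subset B^\circ(y,R_0)^+$ because a geodesic from a peripheral vertex to $y$ passes through its root.
\end{proof}

\begin{lemma}[transport]\label{lem:transport}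
Let $\Lambda$ be $k$-multiple at $v_0$ and let $v_0,\dots,v_n$ be a path in $\Lambda$. Then $\Lambda$ is $(k+2n)$-multiple at $v_n$, or $(v_{i+1},v_i)$ is double for some $i<n$.
\end{lemma}

\begin{proof}
Lift the path to $(x_i)$ and $(x_i')$ from the two joined lifts $x_0\ne x_0'$. If $x_i\ne x'_i$ for all $i$, then $x_n$ and $x_n'$ are joined through $x_0$ and $x_0'$ in at most $k+2n$ steps over $\Lambda^+$. Otherwise let $i+1$ be the first index with $x_{i+1}=x'_{i+1}$; this vertex has the two neighbors $x_i\neq x_i'$ over $v_i$.
\end{proof}

A gadget is useful if the route to the target can be forced through the edge $cb$: one opens a set $N\supset\Lambda$ leading from the start to $c$ and a path $M$ from $b$ to the target, and $N$ and $M$ must be disjoint, or else the target is reached without the second chance. Since we do not know which alternative of Lemma~\ref{lem:transport} occurs, we prepare two ways to the target, one through the multiple point $z$ and one that avoids it (Figure~\ref{fig:fork}).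

\begin{lemma}[fork]\label{lem:fork}
In $\mathcal H^\circ$, let $I$ be a path from $w$ to $c_0$, let $M_1,M_2$ be paths or rays starting at $c_0$, with $M_2\neq\{c_0\}$, let $z\in M_1$, and let $Z=M_1[c_0,z]$ have at most $n$ edges. Let $K$ be finite, connected and $2R_0$-multiple at $z$. Assume
\begin{enumerate}
\item[(F1)] $I\cap M_1=\{c_0\}$;
\item[(F2)] $M_2\setminus c_0$ is disjoint from $I\cup K\cup Z$.
\end{enumerate}
Then there are a gadget $(\Lambda,c,b)$ of size $2R_0+2n$, a path $I'$ from $w$ to $c$, and a terminal segment $M$ of $M_1$ or of $M_2$ with first vertex $b$, such that $N=\Lambda\cup I'$ is disjoint from $M$. Moreover $\Lambda\subset K\cup Z$, $N\subset I\cup K\cup Z$, and $b$ lies on $Z$ or is the second vertex of $M_2$.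
\end{lemma}

\begin{proof}
(i) Suppose that some edge $(v,v')$ of $Z$, oriented from $c_0$ to $z$, is double. Take the gadget $(\{v\},v,v')$, let $I'$ be $I$ followed by $Z[c_0,v]$, and let $M$ be the part of $M_1$ from $v'$ on. By (F1), $I$ followed by $M_1$ has no repeated vertex, and $N=I'$ and $M$ are complementary parts of it.

(ii) Otherwise Lemma~\ref{lem:transport}, applied along $Z$ from $z$ to $c_0$, shows that the connected set $\Lambda=K\cup Z$ is $(2R_0+2n)$-multiple at $c_0$. Let $M=M_2\setminus c_0$, with first vertex $b$, and $I'=I$. By (F2), $M$ is disjoint from $N=I\cup K\cup Z$; in particular $b\notin\Lambda$, so $(\Lambda,c_0,b)$ is a gadget.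
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85,every node/.style={font=\small}]
\draw (2,2.6) circle (0.6);
\draw (2,0)--(5,0) node[right]{$M_2$};
\draw[line width=1.6pt] (0,0)--(2,0)--(2,0.6);
\draw[->,dashed,thick] (2,0.6)--(2,1.4);
\draw[line width=1.6pt,gray] (2,1.45)--(2,2.6)--(5,2.6);
\node[right] at (5,2.6){$M_1$};
\fill (0,0) circle (2pt) node[below]{$w$};
\fill (2,0) circle (2pt) node[below]{$c_0$};
\fill (2,0.6) circle (2pt) node[left]{$c=v$};
\fill (2,1.45) circle (2pt) node[left]{$b=v'$};
\fill (2,2.6) circle (2pt) node[above]{$z$};
\node at (1.1,2.9){$K$};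
\node at (2.8,-0.9){(i)};
\begin{scope}[xshift=7.2cm]
\draw[line width=1.6pt,fill=black!12] (2,2.6) circle (0.6);
\draw (2,2.6)--(5,2.6) node[right]{$M_1$};
\draw[line width=1.6pt] (0,0)--(2,0)--(2,2.6);
\draw[->,dashed,thick] (2,0)--(2.85,0);
\draw[line width=1.6pt,gray] (2.9,0)--(5,0);
\node[right] at (5,0){$M_2$};
\fill (0,0) circle (2pt) node[below]{$w$};
\fill (2,0) circle (2pt) node[below]{$c=c_0$};
\fill (2.9,0) circle (2pt) node[above]{$b$};
\fill (2,2.6) circle (2pt) node[above]{$z$};
\node at (1.1,2.9){$K$};
\node at (2.8,-0.9){(ii)};
\end{scope}
\end{tikzpicture}
\caption{Placing a gadget at a fork. The set $K$ is multiple at $z$. (i) A double edge on the way from $c_0$ to $z$ is used, and the route continues through $z$ along $M_1$. (ii) There is no such edge, so the multiplicity is transported to $c_0$, and the route continues along $M_2$. The set $N$ is thick black, the path $M$ thick gray, the edge $cb$ dashed.}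
\label{fig:fork}
\end{figure}

\subsection*{The enhanced model}
A \emph{gadget system} with parameters $k,m$ consists of pairwise disjoint finite sets $Q_i\subset V(\mathcal H^\circ)$, $i\in\mathcal I$, called \emph{regions}, and for each $i$ a set $\mathcal F_i$ of at most $m$ gadgets of size $k$ with $\Lambda\cup\{b\}\subset Q_i$. Under $\mathbf P_{p,s}$, let $\omega\in\{0,1\}^{E(\mathcal H^\circ)}$ and $\alpha\in\{0,1\}^{\mathcal I}$ have independent coordinates, Bernoulli of parameters $p$ and $s$. The \emph{arcs} of $(\omega,\alpha)$ are
\begin{itemize}
\item both orientations of each $\omega$-open edge (\emph{ordinary arcs});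
\item $c\to b$, for each $(\Lambda,c,b)\in\mathcal F_i$ such that $\alpha_i=1$ and all edges of $\mathcal H^\circ[\Lambda]$ are $\omega$-open (\emph{gadget arcs}).
\end{itemize}
Let $C(A)\supset A$ be the set reachable from $A$ along arcs, and write $A\to A'$ if $C(A)$ meets $A'$. The set $C(A)$ is increasing in $(\omega,\alpha)$.

\begin{lemma}[coupling]\label{lem:coupling}
Let $s\le p^{(k+1)m}$, let $A\subset V(\mathcal H^\circ)$ be finite, and choose one lift of each vertex of $A$. One can couple Bernoulli percolation $\eta$ of parameter $p$ on $\mathcal G$ with $(\omega,\alpha)\sim\mathbf P_{p,s}$ so that every vertex of $C(A)$ has a lift that is $\eta$-connected to one of the chosen lifts.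
\end{lemma}

With no regions at all, the lemma gives $p_c(\mathcal G)\le p_c(\mathcal H^\circ)=p_c(\mathcal H)$. Three features of the construction deserve an explanation. A second chance is attempted only after all edges of $\mathcal H^\circ[\Lambda]$ have been decided, so that it never looks at an edge of $\mathcal G$ that is needed later to define $\omega$. These edges must be open, so that the edges of $\mathcal G$ already seen over $\Lambda$ do not block the detour. And after a failed attempt, which may have exposed closed edges, the region is abandoned; this is why one variable $\alpha_i$ governs all gadgets of a region.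

\begin{proof}
Decreasing $s$ amounts to multiplying the $\alpha_i$ by independent coins, which makes $C(A)$ smaller, so we may take $s=p^{(k+1)m}$. Let $\eta$ be given, with an independent supply of auxiliary Bernoulli($p$) coins. We reveal edges of $\eta$ step by step and maintain a growing set $\mathcal C\supset A$, initially $A$, with a lift $\ell(v)$ of each $v\in\mathcal C$ that is $\eta$-connected to one of the chosen lifts. There is one move for each edge of $\mathcal H^\circ$ and one for each gadget of the system. Each move is made at most once. We enumerate the moves and always make the available move of lowest index, so that a move which stays available is eventually made. All choices below follow a fixed rule.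

\emph{Edge move.} It is available for an unexplored edge $vv'$ of $\mathcal H^\circ$ with an end in $\mathcal C$, say $v$. Choose a neighbor $\tilde v'$ of $\ell(v)$ over $v'$, reveal the edge $\ell(v)\tilde v'$, called the \emph{primary edge} of $vv'$, and let $\omega_{vv'}$ be its state. Now $vv'$ is \emph{explored}. If it is open and $v'\notin\mathcal C$, add $v'$ with $\ell(v')=\tilde v'$.

\emph{Gadget move}, or \emph{attempt in region $i$.} It is available for $(\Lambda,c,b)\in\mathcal F_i$ when $\Lambda\subset\mathcal C$, $b\notin\mathcal C$, the edge $cb$ is explored, and all edges of $\mathcal H^\circ[\Lambda]$ are explored and open. Since $b\notin\mathcal C$, the primary edge of $cb$ starts at $\ell(c)$. If $\Lambda$ is $k$-multiple at $c$, let $W$ be a path of length at most $k$ in $\mathcal G[\pi^{-1}(\Lambda^+)]$ from $\ell(c)$ to another lift $c'$ of $c$, and $b'$ a neighbor of $c'$ over $b$. Otherwise $(c,b)$ is double; let $W$ be trivial, $c'=\ell(c)$, and $b'$ a neighbor of $\ell(c)$ over $b$ that is not on the primary edge of $cb$. In both cases $c'b'$ is not the primary edge of $cb$. Say this is the $j$-th attempt in region $i$; it defines a variable $\xi_{i,j}\in\{0,1\}$.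 If $\xi_{i,j'}=1$ for all $j'<j$, reveal the unrevealed edges among those of $W$ and $c'b'$ (at most $k+1$), draw auxiliary coins to bring the number of fresh variables to exactly $k+1$, and let $\xi_{i,j}=1$ if and only if all of them equal $1$; in that case add $b$ with $\ell(b)=b'$. If $\xi_{i,j'}=0$ for some $j'<j$, let $\xi_{i,j}$ be the product of $k+1$ auxiliary coins and do nothing else.

\emph{Primary edges are fresh.} A primary edge about to be revealed lies over an unexplored edge of $\mathcal H^\circ$. Earlier primary edges lie over explored edges. An edge revealed in an attempt lies over $cb$, over an edge of $\mathcal H^\circ[\Lambda]$ (all of these are explored), over a single vertex, or over an edge of $\mathcal H$ with a peripheral end.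

\emph{The new lift is connected.} Consider an attempt in region $i$ with no earlier failure in that region. We claim that each already revealed edge $e$ among those of $W$ and $c'b'$ is open; then $\xi_{i,j}=1$ implies that $b'$ is $\eta$-connected to $\ell(c)$. If $e$ was revealed as a primary edge, then $e\neq c'b'$, so $e$ is an edge of $W$ over an edge of $\mathcal H^\circ$ with both ends in $\Lambda^+$, that is, over an edge of $\mathcal H^\circ[\Lambda]$; this edge is $\omega$-open, and its state is that of $e$. If $e$ was revealed in an attempt in region $i'$, both its ends lie in $\pi^{-1}(Q_{i'}^+)\cap\pi^{-1}(Q_i^+)$. The sets $Q^+_i$ are pairwise disjoint by uniqueness of roots, so $i'=i$; that attempt succeeded, so all edges it revealed are open.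

\emph{Law.} Each move defines one variable $\omega_e$ or $\xi_{i,j}$ ($j\le m$), whose label is determined by the past and has not been used before; given the past it is Bernoulli($p$), respectively Bernoulli($p^{k+1}$), because it is a product of fresh variables. Give the labels that are never used independent values with these laws. The resulting family is independent. Indeed, fix finitely many labels and prescribed values, and at each time form the product over these labels of the indicator of the prescribed value if the label has been used, and of the probability of the prescribed value otherwise. This is a bounded martingale. It starts at the product of the probabilities, and its limit is the conditional probability, given the whole exploration, that all values are as prescribed; take expectations. With $\alpha_i=\prod_{j\le m}\xi_{i,j}$ we obtain $(\omega,\alpha)\sim\mathbf P_{p,s}$.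

\emph{Closure.} It remains to see that the final set $\mathcal C$ is closed under arcs, which gives $C(A)\subset\mathcal C$. An edge with an end in $\mathcal C$ stays available until it is explored, and if it is open both ends are then in $\mathcal C$. Let $c\in\mathcal C$, $(\Lambda,c,b)\in\mathcal F_i$, $\alpha_i=1$, and let all edges of $\mathcal H^\circ[\Lambda]$ be open. As $\Lambda$ is connected, $\Lambda\subset\mathcal C$, so at some finite time $cb$ and all edges of $\mathcal H^\circ[\Lambda]$ are explored. If $b$ never joined $\mathcal C$ by another move, the attempt would be made at some time, and since all $\xi_{i,j}$ equal $1$ it adds $b$.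
\end{proof}

\section{Two-connected cores: a differential inequality}\label{sec:two}

In this section $p_c(\mathcal H)<1$ and $\mathcal H^\circ$ is $2$-connected. We show that a small amount of enhancement compensates a small decrease of $p$, uniformly for all connection events between balls. By Russo's formula it suffices to turn a pivotal edge into a pivotal region by changing boundedly many coordinates. The connection enters a nearby region at some vertex $w_1$ and leaves it at some $w_2$ that we do not control, so a region must contain a fork for every pair $w_1\ne w_2$. Condition (F2) asks for a way from $w_1$ to $w_2$ that avoids the multiple ball $K$. We therefore put three balls in each region: $w_1$ and $w_2$ can be attached to at most two of them, and the third serves as $K$, provided it does not separate the other two. On a graph shaped like a line this is impossible, and here $p_c(\mathcal H)<1$ enters.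

\subsection*{Regions}

\begin{lemma}\label{lem:twoends}
The maximum over finite sets $W$ of the number of infinite components of $\mathcal H^\circ\setminus W$ is not $2$.
\end{lemma}

\begin{proof}
Suppose the maximum is $2$, attained by $W$. By (G1), enlarging $W$ does not decrease the number of infinite components, so we may take $W$ connected and then add the finitely many finite components to it. Thus $\mathcal H^\circ\setminus W$ consists of two infinite components $V,V'$. By (G3), and since $V$ contains arbitrarily large balls arbitrarily far from $W$, there are $\varphi_n\in\operatorname{Aut}(\mathcal H)$ such that the sets $W_n=\varphi_nW$ lie in $V$, are at mutual distance at least $2$, and satisfy $d(W,W_n)\to\infty$. One of the two components of $\mathcal H^\circ\setminus W_n$, call it $U_n$, contains the connected set $W\cup V'$; the other, $V_n$, lies in $V$. The complement of $W\cup W_n$ is the union of $V'$, $V_n$ and $U_n\cap V$, with no edges between these three sets. If $U_n\cap V$ were infinite it would contain an infinite component of $\mathcal H^\circ\setminus(W\cup W_n)$, by (G1), and there would be three. So $U_n\cap V$ is finite.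

Let $p<1$. The events that all edges touching $W_n$ are closed are independent, of probability at least $(1-p)^{\Delta|W|}$, so almost surely infinitely many occur. Suppose a cluster $C\ni v$ had infinitely many vertices in $V$. For large $n$ a fixed path from $v$ to $W$ avoids $W_n$, so $v\in U_n$; as $U_n\cap V$ is finite, $C\not\subset U_n$, so $C$ meets $W_n$. This is impossible when the vertices of $W_n$ are isolated. The same holds for $V'$, so there is no infinite cluster, and $p_c(\mathcal H)=p_c(\mathcal H^\circ)=1$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:three}
There are three pairwise disjoint balls $K_i=B^\circ(y^i,R_0)$, $i=1,2,3$, such that for each $i$ the other two lie in the same component of $\mathcal H^\circ\setminus K_i$.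
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:twoends}, either every finite set leaves exactly one infinite component, or some finite set $W$, which we may take connected, leaves at least three. In the first case, by (G1) and the finiteness of the number of orbits, there is $R_1\ge R_0$ such that for all $y$ the finite components of $\mathcal H^\circ\setminus B^\circ(y,R_0)$ lie in $B^\circ(y,R_1)$. Take the $y^i$ at mutual distance more than $R_1+2R_0$. For $j\ne i$ the ball $K_j$ avoids $B^\circ(y^i,R_1)$, so it lies in the infinite component of $\mathcal H^\circ\setminus K_i$. In the second case take three infinite components $V_1,V_2,V_3$ and $y^i\in V_i$ with $d(y^i,W)>R_0$, so that $K_i\subset V_i$. For $\{i,j,l\}=\{1,2,3\}$ the set $V_j\cup W\cup V_l$ is connected and avoids $K_i$.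
\end{proof}

Call a finite set $U\subset V(\mathcal H^\circ)$ \emph{solid} if $\mathcal H^\circ[U]$ is $2$-connected.

\begin{lemma}\label{lem:hull}
Every finite set $S$ with $|S|\ge2$ is contained in a solid set. The union of two solid sets with at least two common vertices is solid.
\end{lemma}

\begin{proof}
By (M3) choose a cycle $Z_{s,t}$ through each pair $s\ne t$ of $S$, and let $U$ be the union; $|U|\ge3$. Remove a vertex $q$, or none. Each $Z_{s,t}\setminus q$ is connected and contains $s$ or $t$, so each remaining vertex is joined to $S\setminus q$, and two vertices $s,t\in S\setminus q$ are joined in $Z_{s,t}\setminus q$. For the second statement, after removing a vertex both sets are connected and still intersect.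
\end{proof}

Fix $y_*\in\mathcal H^\circ$ and, by the last two lemmas, a solid set $Q_*\supset K_1\cup K_2\cup K_3$ that contains, for each $i$, a path joining the other two balls and avoiding $K_i$. Let $Q_*\subset B^\circ(y_*,D)$ and $k=2R_0+2|Q_*|$.

\begin{lemma}\label{lem:cross}
Let $Q=\varphi Q_*$ with $\varphi\in\operatorname{Aut}(\mathcal H)$, and let $w_1\ne w_2$ be vertices of $Q$. There are a gadget $(\Lambda,c,b)$ of size $k$, a path $I'$ from $w_1$ to $c$ and a path $M'$ from $b$ to $w_2$, all contained in $Q$, such that $N'=\Lambda\cup I'$ and $M'$ are disjoint.
\end{lemma}

\begin{proof}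
Let $X=\mathcal H^\circ[Q]$ and write $K_i$ for $\varphi K_i$, again a ball of radius $R_0$. A shortest path in $X$ from $w_1$ to $K_1\cup K_2\cup K_3$ ends in some $K_j$ and avoids the other two balls; likewise $w_2$ is joined to some $K_l$. Pick $i\notin\{j,l\}$ and put $K=K_i$. The balls $K_j,K_l$ are connected, and equal or joined in $X\setminus K$, so there is a path $P$ from $w_1$ to $w_2$ in $X\setminus K$. By Lemma~\ref{lem:ball}, $K$ is $2R_0$-multiple at some $z\in K$. As $X$ is $2$-connected and $|P|\ge2$, (M1) gives paths $P_1,P_2$ in $X$ from $z$ to $P$ that share only $z$ and meet $P$ only in their endpoints $c_1\ne c_2$, where we may assume that $c_1$ precedes $c_2$ on $P$. Apply Lemma~\ref{lem:fork} with $c_0=c_1$, $I=P[w_1,c_1]$, $M_2=P[c_1,w_2]$, and $M_1$ the path that follows $P_1$ from $c_1$ to $z$, then $P_2$ to $c_2$, then $P[c_2,w_2]$; here $Z=P_1$. Condition (F1) holds because $M_1\cap P=\{c_1\}\cup P[c_2,w_2]$, and (F2) because $M_2\setminus c_1$ is a part of $P$ disjoint from $I$, while $(K\cup P_1)\cap P=\{c_1\}$. Both $M_1$ and $M_2$ end at $w_2$.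
\end{proof}

\subsection*{The gadget system and the surgery sets}
Choose a solid set $\hat Q_*\supset B^\circ(y_*,D+1)$, say $\hat Q_*\subset B^\circ(y_*,D')$. Choose a maximal family of centers $y_i=\varphi_iy_*$, $i\in\mathcal I$, with $\varphi_i\in\operatorname{Aut}(\mathcal H)$, at mutual distance at least $2D'+1$. By maximality and (G3), every vertex of $\mathcal H^\circ$ is within some distance $\rho$ of a center. Put $Q_i=\varphi_iQ_*$ and $\hat Q_i=\varphi_i\hat Q_*\supset Q_i$; the sets $\hat Q_i$ are pairwise disjoint. Let $\mathcal F_i$ be the set of all gadgets of size $k$ with $\Lambda\cup\{b\}\subset Q_i$; then $|\mathcal F_i|\le m:=2^{|Q_*|}|Q_*|^2$. This is our gadget system.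

Around each edge $e$ we need a bounded solid set in which to rewire the configuration. It must contain $e$ and a region, and it must not cut through another region, since the rewiring would then switch foreign gadget arcs on or off. Fix a solid set $F_*\supset B^\circ(y_*,\max(\rho+1,D))$. For an edge $e$ choose $i=i(e)$ with $y_i$ within $\rho$ of an endpoint of $e$, let $F=\varphi_iF_*$, which contains $Q_i$ and both ends of $e$, and put
\[S(e)=F\cup\bigcup\{\hat Q_j:\ j\ne i,\ Q_j\cap F\ne\emptyset\}.\]
\begin{enumerate}
\item[(S1)] \emph{$S(e)$ is solid.} Let $j\ne i$ with $Q_j\cap F\ne\emptyset$. The connected set $F$ contains $Q_i$, so it is not contained in $Q_j$, and some edge in $F$ has exactly one end in $Q_j$. Both ends lie in $B^\circ(y_j,D+1)\subset\hat Q_j$. Apply Lemma~\ref{lem:hull} repeatedly.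
\item[(S2)] \emph{$Q_{i(e)}\subset S(e)$, and each region is contained in $S(e)$ or disjoint from it.} If $l\neq i$ and $Q_l$ meets $F$, then $Q_l\subset\hat Q_l\subset S(e)$; if $Q_l$ meets $\hat Q_j$, then $j=l$.
\item[(S3)] \emph{There is $\kappa\ge2D$ such that $S(e)\subset B^\circ(v,\kappa)$ for every edge $e$ and each endpoint $v$ of $e$}, because $F$ and the $\hat Q_j$ have bounded diameter.
\end{enumerate}

\begin{proposition}\label{prop:gain}
Let $0<q_0<q_1<1$, $s_0=\min(\frac12,q_0^{(k+1)m})$ and $r=\kappa+2D$. There is $\delta_0>0$ such that for all $0<\delta\le\delta_0$ and $p^*$ with $q_0\le p:=p^*-\delta<p^*\le q_1$, all $u,v\in\mathcal H^\circ$ and all $R\ge0$,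
\[\mathbf P_{p,s_0}\big(B^\circ(u,R+r)\to B^\circ(v,R+r)\big)\ \ge\ \mathbf P_{p^*}\big(B^\circ(u,R)\leftrightarrow B^\circ(v,R)\text{ in }\mathcal H^\circ\big).\]
\end{proposition}

\begin{proof}
Put $A=B^\circ(u,R)$, $A_r=B^\circ(u,R+r)$, $Y=B^\circ(v,R)$, $Y_r=B^\circ(v,R+r)$. If $A_r$ meets $Y_r$ the left side is $1$, so assume they are disjoint. Let $\Omega_n=B^\circ(u,n)\supset A\cup Y$. We work in the finite model with the edges of $\mathcal H^\circ[\Omega_n]$ and the regions contained in $\Omega_n$. The surgery is possible only when $S(e)$ stays inside $\Omega_n$ and away from $A\cup Y$, so we split the edges into three classes: \emph{near} edges, with $S(e)\cap(A\cup Y)\ne\emptyset$; \emph{bulk} edges, not near and with $S(e)\subset\Omega_n$; and the remaining \emph{boundary} edges. Let $\Phi(q,\sigma)$ be the probability of $A\to Y$ when bulk edges have parameter $q$, near edges $p^*$, boundary edges $p$, and the $\alpha_i$ parameter $\sigma$.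

\medskip
\noindent\emph{Claim.} There is $K'$, depending only on $q_0,q_1$ and the geometry above, such that $\partial_q\Phi\le K'\partial_\sigma\Phi$ on $[q_0,q_1]\times[0,\frac12]$.
\medskip

Let a bulk edge $e$ be pivotal in $(\omega,\alpha)$. Put $i=i(e)$, $S=S(e)$, $J=\{j:Q_j\subset S\}\ni i$, and let $E^*$ be the set of edges of the model with an endpoint in $S$. By (S2), a gadget arc of a region $j\in J$ has both ends in $S$, while for $j\notin J$ the region is disjoint from $S$, so its arcs avoid $S$ and do not depend on $E^*$.

\emph{Entrance and exit.} Open $e$ and take a directed path $\Pi$ from $A$ to $Y$ without repeated vertices. It is destroyed when $e$ is closed, so it traverses $e$ or uses a gadget arc with $e$ in $\mathcal H^\circ[\Lambda]$, whose region then meets $S$. In both cases $\Pi$ has at least two vertices in $S$. Let $f\ne l$ be the first and the last, $a$ the predecessor of $f$ and $x$ the successor of $l$; they exist because $S\cap(A\cup Y)=\emptyset$, and $a,x\notin S$. The edges $af$ and $lx$ belong to $E^*$.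

\emph{Emptying $S$.} Let $(\omega',\alpha')$ be obtained by closing $E^*$ and setting $\alpha_j=0$ for $j\in J$, and let $C'$ be the set reachable from $A$ in $(\omega',\alpha')$. No arc of $(\omega',\alpha')$ has an end in $S$, so $C'\cap S=\emptyset$. The parts of $\Pi$ up to $a$ and from $x$ on are unaffected: $a\in C'$, and $Y$ is reachable from $x$. Since $(\omega',\alpha')$ is below the configuration with $e$ closed, $C'\cap Y=\emptyset$. Hence $x\notin C'$ and $x\ne a$.

\emph{Rewiring.} By (S1) and (M2) there are disjoint paths $P_f$ from $f$ and $P_l$ from $l$ in $S$, ending at vertices $w_1\ne w_2$ of $Q_i$ and otherwise outside $Q_i$. Take $(\Lambda,c,b)\in\mathcal F_i$, $I'$, $N'$, $M'$ from Lemma~\ref{lem:cross}, and put $N=\{a\}\cup P_f\cup N'$ and $M=M'\cup P_l\cup\{x\}$. These sets are disjoint, as $w_1\in N'$, $w_2\in M'$ and $a\ne x$ lie outside $S$. Let $(\omega'',\alpha')$ be obtained from $(\omega',\alpha')$ by opening $af$, $lx$, and the edges of $P_f$, $I'$, $\mathcal H^\circ[\Lambda]$, $M'$ and $P_l$. All of them are in $E^*$, so the arcs of $(\omega'',\alpha')$ are those of $(\omega',\alpha')$ and the newly opened edges. We check that $i$ is pivotal. If $\alpha_i$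 is set to $1$, then $A\to a\to f\to w_1\to c\to b\to w_2\to l\to x\to Y$. If $\alpha_i=0$, the set $C'\cup N\supset A$ is closed under arcs. Indeed, an arc of $(\omega',\alpha')$ starting in $C'\cup N$ starts in $C'$, since $a\in C'$ and $N\setminus a\subset S$, and so ends in $C'$. A newly opened edge has both ends in $N$ or both in $M$, and $M$ is disjoint from $C'\cup N$, since $M\setminus x\subset S$ and $x\notin C'$. Finally $C'\cup N\subset C'\cup S$ does not meet $Y$.

\emph{Counting.} The map $(\omega,\alpha)\mapsto(\omega'',\alpha')$ changes only coordinates in $E^*\cup J$, a set determined by $e$ whose size is at most a constant $n_*$ by (S3). So each configuration has at most $2^{n_*}$ preimages. All edge parameters lie in $[q_0,q_1]$, and changed $\alpha$-coordinates become $0$, so each new value has probability at least $\theta=\min(q_0,1-q_1,\frac12)$, and a configuration is at most $\theta^{-n_*}$ times as likely as its image. Therefore $\mathbf P(e\text{ pivotal})\le(2/\theta)^{n_*}\mathbf P(i(e)\text{ pivotal})$. Edges with $i(e)=i$ have an endpoint within $\rho$ of $y_i$, so there are at most $n_1$ of them for a constant $n_1$. Summing over bulk edges, Russo's formula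 gives the claim with $K'=n_1(2/\theta)^{n_*}$.

\medskip
Let $\delta_0=s_0/K'$. By the claim, $t\mapsto\Phi(p^*-t,K't)$ is non-decreasing on $[0,\delta]$, so
\[\Phi(p,s_0)\ge\Phi(p,K'\delta)\ge\Phi(p^*,0)\ge\mathbf P_{p^*}(A\leftrightarrow Y\text{ in }\Omega_{n-\kappa}),\]
the last step because, by (S3), edges inside $\Omega_{n-\kappa}$ are bulk or near and so have parameter $p^*$.

It remains to remove the near edges, which still have parameter $p^*$; this is what the margin $r$ pays for. Let $E'$ be the event that there is a directed path from $A_r$ to $Y_r$ in the finite model none of whose arcs is a near edge or a gadget arc with a near edge in $\mathcal H^\circ[\Lambda]$. Suppose $A\to Y$ along a directed path, and take its segment from the last vertex in $A_r$ to the next vertex in $Y_r$. No arc of the segment has both ends in $A_r$ or both in $Y_r$. By (S3), a near edge has both ends within $\kappa$ of $A$ or both within $\kappa$ of $Y$, so it is not an arc of the segment; and a region containing a near edge has diameter at most $2D$, so it lies in $A_r$ or in $Y_r$ and none of its gadget arcs belongs to the segment. Hence $\{A\to Y\}\subset E'$. The event $E'$ does not depend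 on the near edges, and all other coordinates have the same law in the model defining $\Phi(p,s_0)$ and under $\mathbf P_{p,s_0}$. So $\mathbf P_{p,s_0}(A_r\to Y_r)\ge\mathbf P_{p,s_0}(E')\ge\Phi(p,s_0)$. Let $n\to\infty$.
\end{proof}

\section{Cores with a cut vertex: a branching process}\label{sec:cut}

\begin{proposition}\label{prop:cut}
If $p_c(\mathcal H)<1$ and $\mathcal H^\circ$ has a cut vertex, then $p_c(\mathcal G)<p_c(\mathcal H)$.
\end{proposition}

Example~\ref{ex:colored} rules out an analogue of Proposition~\ref{prop:gain}. On the other hand, cut vertices give independence, as on a tree. We view the cluster as a multi-type branching process whose individuals are the parts of the graph behind cut vertices, and we weight each such part $\beta$ by the expected number $g_p(\beta)$ of cut vertices reached in it. For $p<p_c$ the expected total weight of the children of $\beta$ is at least $(1-\varepsilon_p)g_p(\beta)$ with $\varepsilon_p\to0$, because $g_p\to\infty$ and one generation accounts for a negligible share of it. One gadget per individual adds a fixed fraction of $g_p(\beta)$, provided all weights are comparable. So the enhanced process is supercritical for some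 $p<p_c$.

\subsection*{Branches and their weights}
Put $p_c=p_c(\mathcal H)=p_c(\mathcal H^\circ)\in(0,1)$. In this section $p\in[p_c/2,p_c)$, and paths, distances and connections are in $\mathcal H^\circ$. Let $O$ be the $\operatorname{Aut}(\mathcal H)$-orbit of a cut vertex of $\mathcal H^\circ$; by (G3) every vertex is within some $r_0$ of $O$. A \emph{branch} is a pair $\beta=(w,A)$ with $w\in O$ and $A$ a component of $\mathcal H^\circ\setminus w$; we write $\bar A=A\cup\{w\}$. By Lemma~\ref{lem:core}(d), $A$ is infinite, and it contains infinitely many vertices of $O$, since a vertex of $A$ at distance more than $r_0$ from $w$ has a vertex of $O\cap A$ within $r_0$. Each $w\in O$ has between $2$ and $\Delta$ branches. The \emph{type} of a branch is its $\operatorname{Aut}(\mathcal H)$-orbit; as $O$ is one orbit, there are at most $\Delta$ types and each occurs equally often at every $w\in O$.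

For $w'\in A\cap O$, a branch $(w',A')$ is \emph{outward} (from $w$) if $w\notin A'$. There is at least one at each such $w'$, and $\bar A'\subset A$, because $\bar A'$ is connected, avoids $w$ and contains $w'\in A$. A vertex $x\ne w'$ lies in an outward branch at $w'$ if and only if $w'$ separates $w$ from $x$.

A path cannot pass twice through $w$, so a path with both ends in $\bar A$ stays in $\bar A$, and a path with both ends outside $A$ avoids $A$. Hence for $x\in\bar A$ and $y\notin A$ the events $\{y\leftrightarrow w\}$ and $\{w\leftrightarrow x\}$ depend on disjoint sets of edges, and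
\begin{equation}\label{eq:factor}
\mathbf P_p(y\leftrightarrow x)=\mathbf P_p(y\leftrightarrow w)\,\mathbf P_p(w\leftrightarrow x).
\end{equation}
Let $\lambda=1-(1-p_c)^\Delta<1$. An event that requires an open edge in each of $n$ disjoint sets of at most $\Delta$ edges has probability at most $\lambda^n$. Define
\[g_p(w,A)=\sum_{x\in O\cap A}\mathbf P_p(w\leftrightarrow x),\qquad \bar g_p=\max_\beta g_p(\beta).\]
The weight $g_p$ is positive, depends only on the type, and is finite by Theorem~\ref{thm:sharp} applied to $\mathcal H^\circ$.

\begin{lemma}\label{lem:compare}
We have $\bar g_p\to\infty$ as $p\uparrow p_c$, and there is $\Theta\ge1$, independent of $p$, such that $\bar g_p/\Theta\le g_p(\beta)\le\bar g_p$ for all branches $\beta$.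
\end{lemma}

\begin{proof}
Map each vertex $v$ to a vertex $o(v)\in O$ within $r_0$; at most $b_0=\max_x|B^\circ(x,r_0)|$ vertices have the same image. For $w\in O$, Harris--FKG gives
\[1+\Delta\bar g_p\ge\sum_{x\in O}\mathbf P_p(w\leftrightarrow x)\ge\frac1{b_0}\sum_v\mathbf P_p(w\leftrightarrow o(v))\ge\frac{p^{r_0}}{b_0}\chi_p(w),\]
which tends to infinity by Lemma~\ref{lem:chi}.

For the comparison, let $t\ne t_1$ be types and fix a branch $(w,A)$ of type $t$. We bound $g_p(t_1)/g_p(t)$; as there are finitely many pairs and $p\ge p_c/2$, this suffices.

\emph{Case 1: some $w'\in A\cap O$ has an outward branch $(w',A')$ of type $t_1$.} Then $A'\subset A$ and $g_p(t)\ge\sum_{x\in O\cap A'}\mathbf P_p(w\leftrightarrow x)\ge p^{d(w,w')}g_p(t_1)$.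

\emph{Case 2: there is no such $w'$.} Fix $w'\in A\cap O$ and $d=d(w,w')$. Every branch of type $t_1$ at $w'$ contains $w$, so there is exactly one. Hence each $u\in O$ has exactly one branch $(u,U(u))$ of type $t_1$, $\varphi U(u)=U(\varphi u)$ for $\varphi\in\operatorname{Aut}(\mathcal H)$, and $w\in U(w')$. The sets $U(u)$ single out a direction, and we exhaust the graph by branches of type $t$ whose base points move in that direction. Let $u_0\in O$. Given $u_j$, choose $\varphi$ with $\varphi w'=u_j$ and put $u_{j+1}=\varphi w$, $A_{j+1}=\varphi A$. Then $(u_{j+1},A_{j+1})$ has type $t$, $u_j\in A_{j+1}$, $u_{j+1}\in U(u_j)$ and $d(u_j,u_{j+1})=d$. For $j\ge1$ the branches $A_j$ and $U(u_j)$ at $u_j$ have different types, so $u_{j+1}\notin\bar A_j$; the connected set $\bar A_j$ avoids $u_{j+1}$ and contains $u_j\in A_{j+1}$, so $\bar A_j\subset A_{j+1}$. Consequently $u_i\in A_j\not\ni u_j$ for $0\le i<j$, and $\bar A_i\subset A_j$ for $1\le i<j$. The $u_j$ are distinct, so a fixed path from $u_0$ to a given vertex $v$ avoids $u_j$ for large $j$, and then $v\in A_j$.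

For $1\le i<j$ we have $u_0\in A_i$ and $u_j\notin\bar A_i$, so a path from $u_0$ to $u_j$ uses an edge of the set $E_i$ of edges from $u_i$ to the complement of $\bar A_i$. The sets $E_i$ are disjoint: a common edge of $E_i$ and $E_{i'}$, $i<i'$, would be $u_iu_{i'}$ with $u_i\notin\bar A_{i'}$. So $\mathbf P_p(u_0\leftrightarrow u_j)\le\lambda^{j-1}$ for $j\ge1$. For $x\in O\cap U(u_0)$ let $j\ge0$ be minimal with $x\in A_{j+1}$. Harris--FKG gives $\mathbf P_p(u_j\leftrightarrow x)\le p^{-d}\mathbf P_p(u_{j+1}\leftrightarrow x)$, and the sum of the right side over $x\in O\cap A_{j+1}$ is $p^{-d}g_p(t)$. If $j\ge1$, then $u_0\in A_j\not\ni x$, and \eqref{eq:factor} gives $\mathbf P_p(u_0\leftrightarrow x)\le\lambda^{j-1}\mathbf P_p(u_j\leftrightarrow x)$. Summing over $j$,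
\[g_p(t_1)\le p^{-d}\Big(1+\sum_{j\ge1}\lambda^{j-1}\Big)g_p(t)=p^{-d}\Big(1+\frac1{1-\lambda}\Big)g_p(t).\qedhere\]
\end{proof}

\subsection*{A gadget in every branch}
A fork needs two disjoint ways to infinity inside the branch. They exist because otherwise the branch would be a chain of cut vertices, of bounded weight.

\begin{lemma}\label{lem:split}
In each branch $(w,A)$ there are outward branches $(w_1,A_1)$, $(w_2,A_2)$ with $w_1,w_2\in A\cap O$ such that either $w_1=w_2$ and $A_1\ne A_2$, or $w_1\ne w_2$ and $\bar A_1\cap\bar A_2=\emptyset$.
\end{lemma}

\begin{proof}
Otherwise each $x\in A\cap O$ has a unique outward branch $A(x)$, and the sets $\bar A(x)$ intersect pairwise. Write $x'\prec x$ if $x\in A(x')$, that is, if $x'$ separates $w$ from $x$. Distinct $x,x'$ are comparable: if $x\notin A(x')$, the connected set $\bar A(x')$ avoids $x$ and meets $\bar A(x)$, hence lies in $A(x)$, so $x\prec x'$. If $x'\prec x$, the initial part up to $x'$ of a path from $w$ to $x$ avoids $x$, so $x\not\prec x'$. If $x'\prec x\prec y$, a path from $w$ to $y$ passes through $x$ and, before that, through $x'$, and $x'\neq y$ by antisymmetry; so $x'\prec y$. All predecessors of $x$ lie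 on one path. Thus $\prec$ is a total order with finite initial segments, and $A\cap O=\{x_1,x_2,\dots\}$ with $x_j\in A(x_i)$ if and only if $i<j$. A path from $w$ to $x_n$ uses, for each $i<n$, an edge from $x_i$ into $A(x_i)$. These edge sets are disjoint, since a common edge for $i<i'$ would be $x_ix_{i'}$ with $x_i\in A(x_{i'})$. So $g_p(w,A)\le\sum_n\lambda^{n-1}$ for all $p<p_c$, contradicting Lemma~\ref{lem:compare}.
\end{proof}

\begin{lemma}\label{lem:ray}
For every branch $(w_1,A_1)$ and $z\in A_1$ there is a ray in $\bar A_1$ that starts at $w_1$ and passes through $z$.
\end{lemma}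

\begin{proof}
Let $n_0>d(z,w_1)$ and let $Z_\infty$ be the union of the infinite components of $\mathcal H^\circ[A_1]\setminus B^\circ(w_1,n_0)$. By (G1), $Z_\infty\neq\emptyset$ and $\bar A_1\setminus Z_\infty$ is finite. Let $X$ be the finite graph obtained from $\mathcal H^\circ[\bar A_1]$ by contracting $Z_\infty$ to one vertex $t$. We check the hypothesis of (M1) for $z$ and $S=\{w_1,t\}$. If $q=t$, a geodesic from $z$ to $w_1$ stays in $\bar A_1\cap B^\circ(w_1,n_0)$. If $q=w_1$, the connected set $A_1$ contains $z$ and $Z_\infty$. For other $q\neq z$, consider the component of $z$ in $\mathcal H^\circ\setminus q$. If it contains $w_1$, a path in it from $z$ to $w_1$ stays in $\bar A_1$, and in $X$ it reaches $w_1$ or $t$. If not, it lies in $A_1$ and is infinite by Lemma~\ref{lem:core}(d), so it meets $Z_\infty$. Now (M1) gives a path from $z$ to $w_1$ avoiding $t$ and a path from $z$ to $t$ avoiding $w_1$, sharing only $z$. The second enters an infinite component of $Z_\infty$; prolong it there by a ray, using (G2).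
\end{proof}

\begin{lemma}\label{lem:branchgadget}
There are $k$ and $D_1$, and for each branch $(w,A)$ a gadget $(\Lambda,c,b)$ of size $k$, a path $I'$ from $w$ to $c$ and a ray $M$ starting at $b$, such that, with $N=\Lambda\cup I'$,
\[N\subset\bar A,\quad\Lambda\cup M\subset A,\quad N\cap M=\emptyset,\quad N\cup\{b\}\subset B^\circ(w,D_1).\]
Up to $\operatorname{Aut}(\mathcal H)$, only finitely many tuples $(w,A,\Lambda,c,b,I',M)$ are used.
\end{lemma}

\begin{proof}
For one branch $(w,A)$ of each type fix the following objects, and transport them to each other branch of the type by one automorphism of $\mathcal H$.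
\begin{itemize}
\item $(w_1,A_1)$ and $(w_2,A_2)$ from Lemma~\ref{lem:split}; note that $A_1\cap A_2=\emptyset$.
\item A path $P$ in $A$ from $w_1$ to $w_2$. Both its ends lie outside $A_1$ and outside $A_2$, so $P$ avoids $A_1\cup A_2$.
\item A shortest path $I$ in $\bar A$ from $w$ to $P$, ending at $c_0$. It meets $P$ only in $c_0$, and both its ends lie outside $A_1\cup A_2$, so it avoids $A_1\cup A_2$.
\item A ray $\varrho$ that starts at $w_2$ and continues in $A_2$ (apply (G2) in $A_2$ to a neighbor of $w_2$).
\item A vertex $y\in A_1$ with $d(y,w_1)=R_0+1$ (on a geodesic from $w_1$ to a distant vertex of $A_1$); the ball $K=B^\circ(y,R_0)$ avoids $w_1$ and so lies in $A_1$.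
\item For each $z\in K$ a ray $\varrho_z$ as in Lemma~\ref{lem:ray}.
\end{itemize}
Given a branch, Lemma~\ref{lem:ball} provides $z\in K$ at which $K$ is $2R_0$-multiple. Let $M_1$ be $P[c_0,w_1]$ followed by $\varrho_z$, and $M_2$ be $P[c_0,w_2]$ followed by $\varrho$; these are rays in $A$, because $P$ avoids $A_1\cup A_2$. Condition (F1) of Lemma~\ref{lem:fork} holds since $M_1\subset P\cup A_1$. For (F2), $M_2\setminus c_0$ lies in $(P[c_0,w_2]\setminus c_0)\cup A_2$, which is disjoint from $I$ and from $P[c_0,w_1]\cup A_1\supset K\cup Z$. Lemma~\ref{lem:fork} gives the required objects. For each type, they are determined by $z\in K$, the case in Lemma~\ref{lem:fork} and an edge of $Z$, so finitely many tuples occur, and $k,D_1$ can be chosen uniformly.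
\end{proof}

\subsection*{Zones}
We now define the generations. The part of a branch explored in one generation must contain the gadget, so the next generation starts at the first vertices of $O$ beyond distance $D_1$. Let $\beta=(w,A)$. Call $x\in A\cap O$ \emph{far} if $d(w,x)>D_1$, and let $Y(\beta)$ be the set of far vertices that are not separated from $w$ by another far vertex. For $w'\in Y(\beta)$ let $T(w')$ be the union of $\{w'\}$ and the outward branches at $w'$, and $h(w')=\sum g_p(w',A')$, the sum over the outward branches at $w'$; so $h(w')\ge\bar g_p/\Theta$. The \emph{zone} $\zeta(\beta)$ is $\bar A$ minus all outward branches at vertices of $Y(\beta)$.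

\begin{lemma}\label{lem:zones}
\begin{enumerate}
\item[(a)] The sets $T(w')$, $w'\in Y(\beta)$, are pairwise disjoint and cover the far vertices. In particular $Y(\beta)\subset\zeta(\beta)$ and $T(w')\cap\zeta(\beta)=\{w'\}$.
\item[(b)] Every path from $w$ to a vertex of $Y(\beta)$ lies in $\zeta(\beta)$, and so does every connected subset of $\bar A\setminus Y(\beta)$ containing $w$.
\item[(c)] With $b_1=\max_x|B^\circ(x,D_1)|$ and $\varepsilon_p=(b_1+1)\Theta/\bar g_p$, which tends to $0$ as $p\uparrow p_c$,
\[(1-\varepsilon_p)g_p(\beta)\le\sum_{w'\in Y(\beta)}\mathbf P_p(w\leftrightarrow w')\,h(w')\le g_p(\beta).\]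
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If distinct vertices $w',w''$ both separate $w$ from $x$, then one of them separates $w$ from the other: if a path $P$ from $w$ to $x$ meets $w'$ before $w''$, a path from $w$ to $w''$ avoiding $w'$ could be continued along $P[w'',x]$ to reach $x$ without meeting $w'$. Let $x\in T(w')\cap T(w'')$ with $w'\ne w''$ in $Y(\beta)$. If $x$ is one of $w',w''$, the other separates it from $w$; if not, both separate $w$ from $x$ and the observation gives the same conclusion, which contradicts the definition of $Y(\beta)$. Let now $x\notin Y(\beta)$ be far, $P$ a path from $w$ to $x$, and $w'$ the first vertex on $P$ among the far vertices separating $w$ from $x$. A far vertex separating $w$ from $w'$ would lie on $P$ before $w'$ and would separate $w$ from $x$. So $w'\in Y(\beta)$ and $x\in T(w')$.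

(b) Both ends of such a path lie in $\bar A$ and, by (a), outside every outward branch at a vertex of $Y(\beta)$. A connected set containing $w$ and meeting an outward branch at $w''$ contains $w''$.

(c) Let $\Sigma$ be the middle term. By \eqref{eq:factor}, $\mathbf P_p(w\leftrightarrow w')h(w')$ is the sum of $\mathbf P_p(w\leftrightarrow x)$ over $x\in O\cap T(w')\setminus w'$. The disjointness in (a) gives $\Sigma\le g_p(\beta)$, and the covering gives
\[g_p(\beta)\le b_1+\sum_{w'\in Y(\beta)}\mathbf P_p(w\leftrightarrow w')(1+h(w'))\le\frac{b_1\Theta}{\bar g_p}g_p(\beta)+\Big(1+\frac{\Theta}{\bar g_p}\Big)\Sigma .\]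
Conclude with $(1-a)/(1+a')\ge1-a-a'$ for $a,a'\ge0$.
\end{proof}

Attach to each branch $\beta$ the region $Q_\beta=\Lambda\cup\{b\}$ with the single gadget of Lemma~\ref{lem:branchgadget}, and a Bernoulli variable $\alpha_\beta$ of parameter $s_0=(p_c/2)^{k+1}$, independently of each other and of $\omega$. The set $N\cup\{b\}$ is connected, contains $w$ and no far vertex, so by Lemma~\ref{lem:zones}(b) it lies in $\zeta(\beta)$, and
\begin{equation}\label{eq:region}
Q_\beta\subset\zeta(\beta)\setminus(\{w\}\cup Y(\beta)).
\end{equation}
We write $w\to w''$ \emph{in $\zeta(\beta)$} if $w''$ is reachable from $w$ using open edges of $\mathcal H^\circ[\zeta(\beta)]$ and the gadget arc of $\beta$. For $n\ge0$ let $Y_n(\beta)=Y(\beta)\cap B^\circ(w,n)$ and $\mathcal Z_n(\beta)=\{w''\in Y_n(\beta):w\to w''\text{ in }\zeta(\beta)\}$.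

\begin{lemma}\label{lem:zonegain}
There are $\delta\in(0,1]$, $p\in[p_c/2,p_c)$ and $n$ such that for every branch $\beta$,
\[\mathbf E\sum_{w''\in\mathcal Z_n(\beta)}h(w'')\ge(1+2\delta)\,g_p(\beta).\]
\end{lemma}

\begin{proof}
\emph{A vertex that gains.} Follow the ray $M$ from $b$ to its first vertex at distance more than $D_1+r_0$ from $w$, then a geodesic of length at most $r_0$ to a vertex $x\in O$. The geodesic stays at distance more than $D_1$ from $w$, so it lies in $A$ and avoids $N$; thus $x$ is far. This walk contains a path from $b$ to $x$ in $A\setminus N$. The path $I'$, followed by the edge $cb$ and this path, goes from $w$ to $x$, so by Lemma~\ref{lem:zones}(a) it meets $Y(\beta)$, and it does so after $b$. Let $w'$ be its first vertex in $Y(\beta)$ and $M'$ its segment from $b$ to $w'$. Then $M'\subset\zeta(\beta)$ by Lemma~\ref{lem:zones}(b), and $N\cap M'=\emptyset$. As finitely many tuples occur in Lemma~\ref{lem:branchgadget}, the length of $M'$ and $d(w,w')$ are at most a constant $D_2$.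

Let $\mathcal E$ be the event that the edges of $I'$, of $\mathcal H^\circ[\Lambda]$ and of $M'$ are open and all other edges of $\mathcal H^\circ[\zeta(\beta)]$ with an endpoint in $N$, among them $cb$, are closed. It involves at most $\Delta b_1+D_2$ edges, so $\mathbf P_p(\mathcal E)\ge\delta_1:=\min(p_c/2,1-p_c)^{\Delta b_1+D_2}$. On $\mathcal E$ the open cluster of $w$ in $\zeta(\beta)$ lies in $N\not\ni w'$, so $w\not\leftrightarrow w'$ by Lemma~\ref{lem:zones}(b); but $w\to c\to b\to w'$ in $\zeta(\beta)$ if $\alpha_\beta=1$. By the same lemma, $w\leftrightarrow w''$ implies $w\to w''$ in $\zeta(\beta)$ for all $w''\in Y(\beta)$. Hence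
\[\mathbf P(w\to w'\text{ in }\zeta(\beta))\ge\mathbf P_p(w\leftrightarrow w')+s_0\delta_1 .\]
Put $\delta=\min(1,s_0\delta_1/(4\Theta))$, which does not depend on $p$. Since $h(w')\ge g_p(\beta)/\Theta$, we have $s_0\delta_1h(w')\ge4\delta g_p(\beta)$.

\emph{Choice of $p$ and $n$.} Fix $p$ with $\varepsilon_p\le\delta$. The sum in Lemma~\ref{lem:zones}(c) converges, and $Y$, $h$ and $\mathbf P_p$ are compatible with $\operatorname{Aut}(\mathcal H)$, so with finitely many types there is $n\ge D_2$ such that for all $\beta$ the terms with $d(w,w'')>n$ contribute at most $\delta g_p(\beta)$. As $w'\in Y_n(\beta)$, the expectation in the statement is at least $(1-\varepsilon_p-\delta+4\delta)g_p(\beta)\ge(1+2\delta)g_p(\beta)$.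
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cut}]
Fix $\delta,p,n$ as in Lemma~\ref{lem:zonegain}. The \emph{children} of a branch $\beta$ are the outward branches at the vertices of $Y_n(\beta)$; their number is at most a constant $N_1$. Descendants are defined by iteration.

\emph{Independence.} Let $(w',A')$ be a child of $\beta$. Outward branches are nested, so the zones of this child and of its descendants lie in $\bar A'$, and their regions lie in $A'$. By Lemma~\ref{lem:zones}(a), $\bar A'\cap\zeta(\beta)=\{w'\}$, and for two children $\bar A'\cap\bar A''$ is empty or, if they sit at the same vertex $w'$, equal to $\{w'\}$. Two distinct members of the family formed by a branch $\beta_0$ and its descendants are either ancestor and descendant, or lie below two distinct children of a common ancestor. In both cases their zones share at most one vertex, hence no edge, and by \eqref{eq:region} their regions are disjoint. So these regions form a gadget system with $m=1$, and the sets $\mathcal Z_n(\cdot)$ of the members of the family are independent.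

\emph{Survival.} Let $S_j(\beta)$ be the event that there is a chain $\beta=\beta^0,\beta^1,\dots,\beta^j$ in which $\beta^{i+1}$ is an outward branch at a vertex of $\mathcal Z_n(\beta^i)$. Choose $\mu>0$ with $\mu\bar g_p\le1$ and $\mu\bar g_pN_1\le\delta$. We prove by induction on $j$ that $\mathbf P(S_j(\beta))\ge\mu g_p(\beta)$ for all $\beta$. This holds for $j=0$. The events $S_j(\beta')$ for the children $\beta'$ of $\beta$ are independent of each other and of $\mathcal Z_n(\beta)$. Let $\Sigma=\sum\mu g_p(\beta')$ over the children at vertices of $\mathcal Z_n(\beta)$, so $\Sigma=\mu\sum_{w''\in\mathcal Z_n(\beta)}h(w'')\le\delta$. Given $\mathcal Z_n(\beta)$, the probability of $S_{j+1}(\beta)$ is at least $1-\prod(1-\mu g_p(\beta'))\ge1-e^{-\Sigma}\ge\Sigma-\frac12\Sigma^2\ge(1-\frac\delta2)\Sigma$. By Lemma~\ref{lem:zonegain},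
\[\mathbf P(S_{j+1}(\beta))\ge(1-\tfrac\delta2)(1+2\delta)\mu g_p(\beta)=(1+\tfrac32\delta-\delta^2)\mu g_p(\beta)\ge\mu g_p(\beta).\]
Let $\beta_0=(w_0,A_0)$. On $S_j(\beta_0)$ the base points of the chain are $j+1$ distinct vertices of $C(\{w_0\})$, so $C(\{w_0\})$ is infinite with probability at least $\mu g_p(\beta_0)>0$. Since $s_0\le p^{k+1}$, Lemma~\ref{lem:coupling} shows that $\mathcal G$ has an infinite cluster at $p$ with positive probability. Hence $p_c(\mathcal G)\le p<p_c(\mathcal H)$.
\end{proof}

\section{Proof of the strict inequalities}\label{sec:proof}

By Proposition~\ref{prop:equal} it remains to prove the strict inequalities of Theorem~\ref{thm:main} under \eqref{eq:star}.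

\subsection*{The critical parameter}
Let $p_c(\mathcal G)<1$. If $p_c(\mathcal H)=1$ there is nothing to prove, so let $p_c:=p_c(\mathcal H)=p_c(\mathcal H^\circ)\in(0,1)$; then $\mathcal H$ is infinite. If $\mathcal H^\circ$ has a cut vertex, apply Proposition~\ref{prop:cut}. Otherwise $\mathcal H^\circ$ is $2$-connected. Apply Proposition~\ref{prop:gain} with $q_0=p_c/2$, $q_1=(1+p_c)/2$, $R=0$, $\delta=\min(\delta_0,p_c/2)$ and $p^*\in(p_c,\min(q_1,p_c+\delta))$, so that $q_0\le p=p^*-\delta<p_c$. Fix $u\in\mathcal H^\circ$ and $A=B^\circ(u,r)$. Each vertex of $C(A)$ lies in $B^\circ(v,r)$ for at most $b=\max_y|B^\circ(y,r)|$ vertices $v$, so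
\[\infty=\sum_{v\in\mathcal H^\circ}\mathbf P_{p^*}(u\leftrightarrow v\text{ in }\mathcal H^\circ)\le\sum_{v\in\mathcal H^\circ}\mathbf P_{p,s_0}\big(A\to B^\circ(v,r)\big)\le b\,\mathbf E_{p,s_0}|C(A)|.\]
Choose lifts of the vertices of $A$. Since $s_0\le p^{(k+1)m}$, Lemma~\ref{lem:coupling} bounds $\mathbf E_{p,s_0}|C(A)|$ by the sum of $\chi_p(x')$, computed in $\mathcal G$, over the finitely many chosen lifts $x'$. So $\chi_p(x')=\infty$ for one of them, and Theorem~\ref{thm:sharp} for $\mathcal G$ gives $p_c(\mathcal G)\le p<p_c(\mathcal H)$. This proves part (1).

\subsection*{The uniqueness parameter}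
Let $\Gamma$ be finite and $p_u(\mathcal G)<1$. If $p_u(\mathcal H)=1$ we are done, so let $p_u:=p_u(\mathcal H)=p_u(\mathcal H^\circ)<1$; then $\mathcal H$ is infinite and $0<p_c(\mathcal H)\le p_u<1$. A cut vertex of $\mathcal H^\circ$ would leave two infinite components by Lemma~\ref{lem:core}(d), which Lemma~\ref{lem:ends} excludes. So $\mathcal H^\circ$ is $2$-connected and Section~\ref{sec:two} applies. Lemma~\ref{lem:ends} for $\mathcal G$ shows that
\begin{equation}\label{eq:oneend}
\text{for every finite set $K$, the graph $\mathcal G\setminus K$ has exactly one infinite component.}
\end{equation}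
We verify the criterion of Theorem~\ref{thm:schonmann} for $\mathcal G$ below $p_u$. The coupling connects a ball around $x$ to a ball around \emph{some} translate $\gamma y$ of a target $y$, and we do not control $\gamma$. Since $\Gamma$ is finite, one $\gamma$ works with high probability; we sort the vertices $x$ by their preferred $\gamma$, connect vertices within a class through common targets, and connect the classes using \eqref{eq:oneend}. Each gluing costs an arbitrarily small increase of the parameter.

\begin{lemma}[sprinkling]\label{lem:sprinkle}
Let $z_1,z_2,\dots$ be vertices of $\mathcal G$ at mutual distance more than $2\rho$, and let $q<q'\le1$. If $\mathbf P_q(B(x,\rho)\leftrightarrow B(z_n,\rho))\ge1-\eta$ and $\mathbf P_q(B(x',\rho)\leftrightarrow B(z_n,\rho))\ge1-\eta'$ for all large $n$, then $\mathbf P_{q'}(B(x,\rho)\leftrightarrow B(x',\rho))\ge1-\eta-\eta'$.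
\end{lemma}

\begin{proof}
By Fatou's lemma, with probability at least $1-\eta-\eta'$ both connections occur at parameter $q$ for infinitely many $n$. Superpose an independent configuration of parameter $(q'-q)/(1-q)>0$. The balls $B(z_n,\rho)$ are disjoint and have boundedly many edges, so almost surely it opens all edges inside $B(z_n,\rho)$ for one of these $n$, which joins the two connections.
\end{proof}

\emph{Step 1: connection up to $\Gamma$.} Take $q_0=p_u/2$, $q_1=(1+p_u)/2$ and $\delta=\min(\delta_0,p_u/2)$ in Proposition~\ref{prop:gain}. By the definition of $p_u$ there is $p^*\in[p_u,p_u+\delta)$, $p^*\le q_1$, at which $\mathcal H^\circ$ has almost surely a unique infinite cluster. Put $p=p^*-\delta\in[q_0,p_u)$. Let $\psi(R)$ be the maximum over $u\in\mathcal H^\circ$ of the $\mathbf P_{p^*}$-probability that $B^\circ(u,R)$ misses the infinite cluster; $\psi(R)\to0$ as there are finitely many orbits. Then for all $u,v\in\mathcal H^\circ$,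
\[\mathbf P_{p,s_0}\big(B^\circ(u,R+r)\to B^\circ(v,R+r)\big)\ge1-2\psi(R).\]
Let $R'=R+r+L$, $x\in V(\mathcal G)$ and $y\in\pi^{-1}(\mathcal H^\circ)$. Lifting a path from $\pi(x)$ to its root if $\pi(x)$ is peripheral, we find $x_0\in B(x,L)$ over some $u\in\mathcal H^\circ$. Put $v=\pi(y)$ and apply Lemma~\ref{lem:coupling} to $A=B^\circ(u,R+r)$ with lifts chosen in $B(x_0,R+r)\subset B(x,R')$. Every lift of a vertex of $B^\circ(v,R+r)$ is within $R+r$ of a lift of $v$, that is, of some $\gamma y$. Hence the union over $\gamma\in\Gamma$ of the increasing events $\{B(x,R')\leftrightarrow B(\gamma y,R')\}$ has $\mathbf P_p$-probability at least $1-2\psi(R)$ in $\mathcal G$. By the square-root trick there is $\gamma\in\Gamma$, depending on $x$, $y$ and $R$, with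
\begin{equation}\label{eq:one}
\mathbf P_p\big(B(x,R')\leftrightarrow B(\gamma y,R')\big)\ge1-\varepsilon,\qquad\varepsilon=\varepsilon_R:=(2\psi(R))^{1/|\Gamma|}\to0\quad(R\to\infty).
\end{equation}

\emph{Step 2: classes.} Choose $p<p_1<\dots<p_{|\Gamma|}=:p'<p_u$, independently of $R$, and fix $R$. Choose $y_1,y_2,\dots\in\pi^{-1}(\mathcal H^\circ)$ at mutual distance more than $2R'$, and let $\gamma_n(x)$ satisfy \eqref{eq:one} for $x$ and $y_n$. As $\Gamma$ is finite and $V(\mathcal G)$ countable, a diagonal argument gives a subsequence along which $\gamma_n(x)$ is eventually equal to some $\gamma_\infty(x)$, for every $x$. The \emph{classes} $V_\gamma=\{x:\gamma_\infty(x)=\gamma\}$ partition $V(\mathcal G)$ into at most $|\Gamma|$ sets. Lemma~\ref{lem:sprinkle} with $z_n=\gamma y_n$ gives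
\begin{equation}\label{eq:class}
\mathbf P_{p_1}\big(B(x,R')\leftrightarrow B(x',R')\big)\ge1-2\varepsilon\qquad\text{for }x,x'\in V_\gamma .
\end{equation}

\emph{Step 3: the graph of classes is connected.} Join two infinite classes if infinitely many edges of $\mathcal G$ run between them. If the resulting graph were disconnected, the infinite classes would split into two groups with finitely many edges between them. Deleting the finite classes and the ends of these edges would leave two infinite sets with no edge between them. By (G1) each would contain an infinite component, contradicting \eqref{eq:oneend}.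

\emph{Step 4: gluing the classes.} Let $\rho=R'+1$. We claim that if $x\in V_\gamma$, $x'\in V_{\gamma'}$ and these infinite classes are at distance $l\ge1$ in the graph of classes, then
\[\mathbf P_{p_{l+1}}\big(B(x,\rho)\leftrightarrow B(x',\rho)\big)\ge1-4l\varepsilon .\]
For $l=1$, local finiteness allows us to choose edges $x_nx_n'$ with $x_n\in V_\gamma$, $x_n'\in V_{\gamma'}$ and the $x_n$ at mutual distance more than $2\rho$. Apply \eqref{eq:class} to $(x,x_n)$ and to $(x',x'_n)$, note that $B(x_n',R')\subset B(x_n,\rho)$, and use Lemma~\ref{lem:sprinkle} with $z_n=x_n$. For $l\ge2$, let $V_{\gamma''}$ be an infinite class at distance $l-1$ from $V_\gamma$ and $1$ from $V_{\gamma'}$, and choose $z_n\in V_{\gamma''}$ at mutual distance more than $2\rho$. At parameter $p_l\ge p_2$, the balls of radius $\rho$ around $x$ and $z_n$ are connected with probability at least $1-4(l-1)\varepsilon$ by induction, and those around $z_n$ and $x'$ with probability at least $1-4\varepsilon$. Lemma~\ref{lem:sprinkle} gives the claim.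

\emph{Step 5: conclusion.} Distances in the graph of classes are at most $|\Gamma|-1$, so by \eqref{eq:class} and Step 4, balls of radius $\rho$ around any two vertices of infinite classes are connected at $p'$ with probability at least $1-4|\Gamma|\varepsilon$. The finitely many vertices of finite classes are within some distance $D_R$ of an infinite class. Therefore
\[\inf_{x,x'\in V(\mathcal G)}\mathbf P_{p'}\big(B(x,\rho+D_R)\leftrightarrow B(x',\rho+D_R)\big)\ge1-4|\Gamma|\varepsilon_R .\]
The infimum is non-decreasing in the radius, so its limit as the radius tends to infinity is at least $1-4|\Gamma|\varepsilon_R$ for every $R$; since $p'$ does not depend on $R$, the limit is $1$. By Theorem~\ref{thm:schonmann}, $p_u(\mathcal G)\le p'<p_u(\mathcal H)$. This proves part (2) and completes the proof of Theorem~\ref{thm:main}. \qed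

\begin{thebibliography}{9}

\bibitem{AV}
Antunovi\'c and Veseli\'c, J. Stat. Phys. \textbf{130} (2008).

\bibitem{MS}
S\'ebastien Martineau and Franco Severo, \emph{Strict monotonicity of percolation thresholds under covering maps}, arXiv:1803.09686 (2018).

\bibitem{Sch}
Schonmann, Probab. Theory Related Fields \textbf{113} (1999), 287--300.

\end{thebibliography}
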